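# Cube sections of convex bodies with large volume ratio

## 1. A tempting guess: cubes of proportional dimension

A convex symmetric body $D\subset\mathbb R^n$ (convex, compact, $D=-D$, nonempty interior) always contains ellipsoids. Suppose that even the best ellipsoid inside $D$ wastes as much volume as it possibly could, up to a constant. Must $D$ then contain large flat pieces that look like cubes?

**Definition (volume ratio).** With $|\cdot|$ denoting volume,
$$\mathrm{vr}(D)=\inf\Big(\frac{|D|}{|\mathcal E|}\Big)^{1/n},$$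
where the infimum is over all ellipsoids $\mathcal E\subset D$. One always has $1=\mathrm{vr}(B_2^n)\le\mathrm{vr}(D)\le\mathrm{vr}(B_\infty^n)\le C\sqrt n$ with an absolute constant $C$.

The cube is the extreme body, and the hypothesis of this lecture is that $D$ is extreme up to a constant $A\ge1$:
$$\mathrm{vr}(D)\ge A^{-1}\sqrt n .\tag{1}$$

**Definition (sections and distance).** A $k$-dimensional section of $D$ is $D\cap G$, where $G$ is a $k$-dimensional subspace, regarded as a body in $G\cong\mathbb R^k$. For convex symmetric bodies $K,L\subset\mathbb R^k$, the Banach–Mazur distance is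
$$d(K,L)=\inf\{\lambda\ge1:\ L\subset TK\subset\lambda L\text{ for some linear invertible }T\},$$
and $K$ is $\lambda$-isomorphic to $L$ if $d(K,L)\le\lambda$.

The first guess is this: under (1), $D$ should have a section of dimension $k\ge c(A)\,n$ which is $C(A)$-isomorphic to $B_\infty^k$. Before testing it we need a few tools.

**Reading the distance through a basis.** The infimum in $d(K,L)$ is attained. Indeed, take $\lambda_j\downarrow d(K,L)$ with maps $T_j$. Since $T_jK\subset\lambda_1L$, the $T_j$ are bounded, so a subsequence converges to some $T$. The inclusions pass to the limit by compactness, and $TK\supset L$ forces $T$ to be invertible. Now let $\|\cdot\|$ be the norm with unit ball $D$. I claim that $d(D\cap G,B_\infty^k)\le\lambda$ if and only if $G$ has a basis $u_1,\dots,u_k$ with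
$$\max_i|b_i|\le\Big\|\sum_i b_iu_i\Big\|\le\lambda\max_i|b_i|\qquad(b\in\mathbb R^k).\tag{2}$$
If $B_\infty^k\subset T(D\cap G)\subset\lambda B_\infty^k$, then $\|x\|\le\|Tx\|_\infty\le\lambda\|x\|$ on $G$, and $u_i=\lambda T^{-1}e_i$ satisfies (2). Conversely, given (2), the map $T:\sum b_iu_i\mapsto\lambda b$ satisfies these two inequalities.

*Example.* $d(B_2^k,B_\infty^k)=\sqrt k$. The upper bound is $B_2^k\subset B_\infty^k\subset\sqrt k\,B_2^k$. For the lower bound take $u_i$ as in (2) for the Euclidean norm and average over random signs: $k\le\sum_i|u_i|_2^2=\mathbb E|\sum_i\varepsilon_iu_i|_2^2\le\lambda^2$.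

**A trivial bound.** John's theorem gives $d(K,B_2^k)\le\sqrt k$ for every convex symmetric $K\subset\mathbb R^k$. Using it for $K$ and for the cube,
$$d(K,B_\infty^k)\le k.\tag{3}$$

**Volume of the ball.** We use
$$\frac2{\sqrt n}\le|B_2^n|^{1/n}\le\sqrt{\frac{2\pi e}n}.\tag{4}$$
The left inequality holds because $B_2^n\supset n^{-1/2}[-1,1]^n$. For the right one, $|B_2^n|=\pi^{n/2}/\Gamma(\frac n2+1)$ and $\Gamma(x+1)\ge\int_x^\infty s^xe^{-s}\,ds\ge x^xe^{-x}$.

**Centered ellipsoids suffice.** If $b+TB_2^n\subset D$, then $-b+TB_2^n\subset D$ by symmetry. Averaging the two inclusions gives $TB_2^n\subset D$, an ellipsoid of the same volume.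

**Lemma 1.** Let $E\subset\mathbb R^N$ be an $n$-dimensional subspace and $T:\mathbb R^n\to E$ linear with $TB_2^n\subset[-1,1]^N$. Then $|TB_2^n|\le(N/n)^{n/2}|B_2^n|$.

*Proof.* Regard $T$ as a map into $\mathbb R^N$. Then $|T^*e_j|_2=\sup_{x\in B_2^n}\langle Tx,e_j\rangle\le1$ for each $j\le N$, so the singular values $s_1,\dots,s_n$ of $T$ satisfy $\sum s_i^2=\|T\|_{HS}^2=\sum_j|T^*e_j|_2^2\le N$. By the inequality of arithmetic and geometric means, $\prod s_i\le\big(\frac1n\sum s_i^2\big)^{n/2}\le(N/n)^{n/2}$. $\square$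

In particular ($N=n$), if $B_2^n\subset D\subset[-1,1]^n$, then $B_2^n$ is an ellipsoid of maximal volume in $D$, and $\mathrm{vr}(D)=(|D|/|B_2^n|)^{1/n}$.

**Four tests of the guess.**

1. *Bounded dimension.* If $n\le n_1$, then by (3) every section is $n_1$-isomorphic to a cube. Only large $n$ matters.
2. *The cube.* By Lemma 1 and (4), $\mathrm{vr}(B_\infty^n)=2|B_2^n|^{-1/n}\ge\sqrt n\,\sqrt{2/(\pi e)}$. The section with $k=n$ is the cube itself.
3. *The cross-polytope.* Here $|B_1^n|=2^n/n!\le(2e/n)^n$ and $n^{-1/2}B_2^n\subset B_1^n$, so by (4) $\mathrm{vr}(B_1^n)\le\frac{2e}n\cdot\sqrt n\cdot\frac{\sqrt n}2=e$. Hypothesis (1) fails once $n>(eA)^2$.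
4. *Cube times ball.* Let $D=[-1,1]^{n-l}\times B_2^l$. Since $B_2^n\subset D\subset[-1,1]^n$, $\mathrm{vr}(D)^n=2^{n-l}|B_2^l|/|B_2^n|$. For $l=n/2$, (4) gives $\mathrm{vr}(D)\le\sqrt2\,(4\pi e/n)^{1/4}\sqrt n/2\le2n^{1/4}$, so (1) fails for large $n$. For $1\le l\le n/\log n$, $|B_2^l|\ge(2/\sqrt n)^l$ gives $\mathrm{vr}(D)\ge2n^{-l/(2n)}\sqrt{n/(2\pi e)}\ge\sqrt n\,\sqrt{2/(\pi e^2)}$. So (1) holds with $A=e\sqrt{\pi/2}<4$. This $D$ has a cube section of dimension $n-l$, but also a section $B_2^l$ at distance $\sqrt l$ from the cube. We may hope for *some* good section, not for all.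

The guess has survived. It is nevertheless false, and the body that kills it is a section of a cube.

## 2. The true order: dimension $\sqrt n$, distortion bounded

The setting comes from S. Mendelson and R. Vershynin, "Remarks on the geometry of coordinate projections in R^n", arXiv:math/0306314 (2003). The known result is that under (1), for $n\ge2$, $D$ has a section of dimension $k\ge c(A)\sqrt n$ which is $C(A)\log n$-isomorphic to $B_\infty^k$, and that for bounded distortion the order $\sqrt n$ of the dimension cannot be improved. The problem is whether the logarithm can be eliminated. It can: one may take $c(A)=\frac12(2\log(17A))^{-1/2}$ and $C(A)=336A$. Put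
$$\alpha=\alpha(A)=\frac1{2\log(17A)}\qquad(A\ge1).$$
Below, $D$ is a convex symmetric body in $\mathbb R^n$, $n\ge1$.

**Theorem 1.** If $\mathrm{vr}(D)\ge A^{-1}\sqrt n$, then for every integer $1\le k\le\max(1,\sqrt{\alpha n})$, $D$ has a $k$-dimensional section which is $336A$-isomorphic to $B_\infty^k$. In particular this holds for some integer $k\ge\frac12\sqrt{\alpha n}$.

**Theorem 2.** If $\mathrm{vr}(D)\ge A^{-1}\sqrt n$, then for every integer $1\le k\le\frac{\alpha^2}4n$, $D$ has a $k$-dimensional section which is $48A\big(1+6k/\sqrt{\alpha n}\big)$-isomorphic to $B_\infty^k$.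

**Theorem 3.**

(a) For every $A>\sqrt{\pi e/2}\approx2.07$ there is $\kappa_A>0$ such that for every $n\ge1$ there is $D\subset\mathbb R^n$ with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$ all of whose $k$-dimensional sections have distance at least $\max(1,\kappa_Ak/\sqrt n)$ to $B_\infty^k$, for all $1\le k\le n$.

(b) For every $A\ge6$, $\gamma\in(0,1]$ and all $n\ge n_0(A,\gamma)$ there is $D\subset\mathbb R^n$ with $\mathrm{vr}(D)\ge A^{-1}\sqrt n$ such that every section of dimension $k\ge\gamma\sqrt n$ has distance greater than $A/96$ to $B_\infty^k$.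

Part (a) refutes the guess: sections of dimension $k\ge cn$ have distance at least $\kappa_Ac\sqrt n$. It also shows that, for each fixed $A>\sqrt{\pi e/2}$, the order $\max(1,k/\sqrt n)$ of the distortion in Theorem 2 is optimal throughout its range, up to factors depending only on $A$. For $1\le A<\sqrt{\pi e/2}$ the hypothesis is void for large $n$: $\mathrm{vr}(D)\le\mathrm{vr}(B_\infty^n)=2|B_2^n|^{-1/n}$, and $2|B_2^n|^{-1/n}/\sqrt n\to(\pi e/2)^{-1/2}<A^{-1}$ by Stirling's formula. So only $n\le n_1(A)$ occur, and by (3) every section has distance at most $n_1(A)$ to a cube. Nothing about optimality is claimed for $A=\sqrt{\pi e/2}$.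

Part (b) says that linear growth of $C(A)$ is optimal: for any choice of $c(A)>0$, necessarily $C(A)\ge A/96$ when $A\ge6$. To see this, apply (b) with $\gamma=\min(1,c(A))$ and $n$ large; the section of dimension at least $c(A)\sqrt n$ then has distance greater than $A/96$. Optimality of the dependence of $c(A)$ on $A$ is not claimed.

## 3. Kashin sections of the cube refute the guess

We use two known theorems.

- *Kashin (1977).* For every $\theta\in(0,1)$ there is $\kappa(\theta)>0$ such that for all integers $1\le n\le\theta N$ there is an $n$-dimensional subspace $E\subset\mathbb R^N$ with $\|x\|_1\ge\kappa(\theta)\sqrt N\,|x|_2$ for all $x\in E$.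
- *Vaaler (1979).* $|E\cap[-1,1]^N|\ge2^n$ for every $n$-dimensional subspace $E\subset\mathbb R^N$.

The subspaces in Kashin's theorem contain only spread-out vectors. To build a cube inside $E\cap B_\infty^N$ one needs vectors $u_i$ of sup-norm at least $1$ whose absolute values add up to at most $\lambda$ in each coordinate. Spread-out vectors use up this budget quickly.

To serve part (b) as well, we allow a perturbed norm. Let $H=\sum_{j=1}^N1/j$ and, for $x\in\mathbb R^N$, let
$$\Lambda(x)=\frac1H\sum_{j=1}^N\frac{x_j^*}j,$$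
where $x^*$ is the decreasing rearrangement of $(|x_j|)$. For example, if $x$ is the indicator of $r$ coordinates, then $\Lambda(x)=\frac1H\sum_{j\le r}1/j$; this is $1/H$ for one coordinate and $1$ for all of them. By the rearrangement inequality, $\Lambda(x)$ is the maximum over permutations $\pi$ of $\frac1H\sum_j|x_{\pi(j)}|/j$, so $\Lambda$ is a norm. It depends only on $(|x_j|)$, is monotone in it, and $\Lambda\le\|\cdot\|_\infty$. For $a\ge0$ put $N_a=\|\cdot\|_\infty+a\Lambda$ and $D_a=\{x\in E:N_a(x)\le1\}$. In this section only $a=0$ is needed, where $D_0=E\cap B_\infty^N$.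

**Step 1. The volume ratio of $D_a$ is large.** Since $\|\cdot\|_\infty\le N_a\le(1+a)\|\cdot\|_\infty$, we have $\frac1{1+a}(E\cap B_\infty^N)\subset D_a\subset E\cap B_\infty^N$. Vaaler's theorem gives $|D_a|\ge(2/(1+a))^n$. Lemma 1 bounds the volume of every centered ellipsoid in $D_a$ by $(N/n)^{n/2}|B_2^n|$, and centered ellipsoids suffice. With (4),
$$\mathrm{vr}(D_a)\ge\frac2{1+a}\sqrt{\frac nN}\sqrt{\frac n{2\pi e}}=\frac{\sqrt n}{1+a}\sqrt{\frac{2n}{\pi eN}}.\tag{5}$$

**Step 2. A budget for each coordinate.** Let $D_a\cap G$ be a $k$-dimensional section with distance $\lambda$ to $B_\infty^k$, and let $u_1,\dots,u_k$ be a basis of $G$ as in (2), for the norm $N_a$. Fix $j\le N$ and take $b_i=\operatorname{sign}u_i(j)$. The $j$-th coordinate of $\sum b_iu_i$ is $\sum_i|u_i(j)|$, and it is at most $N_a(\sum b_iu_i)\le\lambda$. Hence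
$$\sum_i|u_i(j)|\le\lambda\quad(j\le N),\qquad\text{and so}\qquad\sum_i\|u_i\|_1\le N\lambda.\tag{6}$$

**Step 3. Proof of Theorem 3(a).** Let $\eta=\min\big(1,\frac{2A^2}{\pi e}-1\big)$, which is positive.

*Case $\eta n<1$.* Take $D=B_\infty^n$. By test 2 above, $\mathrm{vr}(D)\ge\sqrt n/\sqrt{\pi e/2}\ge A^{-1}\sqrt n$. Since $k/\sqrt n\le\sqrt n<\eta^{-1/2}$, the required lower bound is $1$, hence trivial, as long as $\kappa_A\le\sqrt\eta$.

*Case $\eta n\ge1$.* Let $N=n+\lfloor\eta n\rfloor$. As $\lfloor\eta n\rfloor\ge\eta n/2$, we have $(1+\frac\eta2)n\le N\le(1+\eta)n\le2n$. Choose $E$ by Kashin's theorem with $\theta=(1+\eta/2)^{-1}$, and let $D=D_0$. By (5), $\mathrm{vr}(D_0)\ge\sqrt n\sqrt{2/(\pi e(1+\eta))}\ge A^{-1}\sqrt n$, because $1+\eta\le2A^2/(\pi e)$. For a $k$-dimensional section at distance $\lambda$, (2) with $b=e_i$ gives $|u_i|_2\ge\|u_i\|_\infty\ge1$, so $\|u_i\|_1\ge\kappa(\theta)\sqrt N$. By (6), $k\,\kappa(\theta)\sqrt N\le N\lambda$, that is,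
$$\lambda\ge\frac{\kappa(\theta)k}{\sqrt N}\ge\frac{\kappa(\theta)k}{\sqrt{2n}}.$$
So $\kappa_A=\min(\sqrt\eta,\kappa(\theta)/\sqrt2)$ works; it depends only on $A$. $\blacksquare$

The dimension $\sqrt n$ is therefore forced. We now turn to the positive results, Theorems 1 and 2.

## 4. From volume to a quotient cube of proportional dimension

For *projections* the first guess is correct, and this section proves it. Write $D^\circ=\{u:\langle x,u\rangle\le1\text{ for all }x\in D\}$. By symmetry, $|\langle x,u\rangle|\le1$ for $x\in D$, $u\in D^\circ$, and $\|x\|=\sup_{u\in D^\circ}\langle x,u\rangle$.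

**Step 1. John position.** The purpose is to get Euclidean control of $D$ and many functionals of norm one. The statements are invariant under linear maps, so we may assume that the maximal volume ellipsoid in $D$ is $B_2^n$; then $(|D|/|B_2^n|)^{1/n}\ge A^{-1}\sqrt n$. John's theorem gives finitely many contact points $x_j\in S^{n-1}\cap\partial D$ and $c_j>0$ with
$$\sum_jc_j\,x_j\otimes x_j=\mathrm{Id},\qquad\sum_jc_j=n,$$
the second identity being the trace of the first. A supporting hyperplane of $D$ at $x_j$ also supports $B_2^n\subset D$ there, so it is $\{\langle\cdot,x_j\rangle=1\}$. Thus $x_j\in D^\circ$. For $x\in D$ this gives $|x|_2^2=\sum_jc_j\langle x,x_j\rangle^2\le n$. In short,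
$$B_2^n\subset D\subset\sqrt n\,B_2^n,\qquad\|x\|\le|x|_2,\qquad x_j\in D^\circ.\tag{7}$$

**Step 2. Placing $D$ in a cube with large volume.** We choose $n$ contact points that are far from degenerate. By the Cauchy–Binet formula,
$$1=\det\Big(\sum_jc_jx_j\otimes x_j\Big)=\sum_{|J|=n}\Big(\prod_{j\in J}c_j\Big)\det(x_j)_{j\in J}^2.$$
Expanding $(\sum c_j)^n$ shows that $\sum_{|J|=n}\prod_{j\in J}c_j\le(\sum_jc_j)^n/n!=n^n/n!\le e^n$. So some $J$ with $|J|=n$ has $|\det(x_j)_{j\in J}|\ge e^{-n/2}$. Renumber so that $J=\{1,\dots,n\}$ and put $Vx=(\langle x,x_j\rangle)_{j\le n}$. Then $VD\subset[-1,1]^n$ by (7), and by (4)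
$$|VD|\ge e^{-n/2}|D|\ge e^{-n/2}\Big(\frac{\sqrt n}A\Big)^n|B_2^n|\ge\Big(\frac2{A\sqrt e}\Big)^n.\tag{8}$$
So $VD$ fills an exponentially small, but not smaller, fraction of the cube $[-1,1]^n$.

Let
$$M=\lceil e^{3/2}A\rceil\le e^{3/2}A+1\le6A,\qquad t=\frac1{2M}\ge\frac1{12A}.$$

**Proposition 2.** There is $I\subset\{1,\dots,n\}$ with $m:=|I|>\alpha n$ such that the coordinate projection satisfies $P_IVD\supset tB_\infty^I$.

Since also $P_IVD\subset B_\infty^I$, this is a quotient $12A$-isomorphic to a cube. The proof makes $VD$ discrete, finds a combinatorial cube in the discrete set, and returns to convex geometry.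

**Step 3. Discretization.** We turn volume into cardinality, with gaps that will later give room $t$. For $s\in[0,2/M)$ let $U_s=s+\frac2M(\mathbb Z+[0,\frac12))$, a union of intervals of length $1/M$ separated by gaps of length $1/M$. An interval of $U_s$ that meets $[-1,1]$ has its left endpoint in $(-1-\frac1M,1]$. These endpoints have spacing $2/M$, so if there are $p$ of them, then $(p-1)\frac2M<2+\frac1M$, and hence $p\le M+1$.

Let $s_1,\dots,s_n$ be independent and uniform in $[0,2/M)$. A given point lies in $\prod_iU_{s_i}$ with probability $2^{-n}$, so $\mathbb E|VD\cap\prod_iU_{s_i}|=2^{-n}|VD|$. Fix $s$ with $|VD\cap\prod_iU_{s_i}|\ge2^{-n}|VD|$. In coordinate $i$, number the intervals meeting $[-1,1]$ increasingly as $J_1^i,J_2^i,\dots$, with indices in $[M+1]=\{1,\dots,M+1\}$. Let $F\subset[M+1]^n$ be the set of $a$ with $VD\cap\prod_iJ^i_{a_i}\ne\emptyset$. These boxes cover $VD\cap\prod_iU_{s_i}$ and each has volume $M^{-n}$, so by (8)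
$$|F|\ge M^n2^{-n}|VD|\ge\Big(\frac M{A\sqrt e}\Big)^n\ge e^n.\tag{9}$$

**Step 4. The shattering lemma.** We need: a large $F$ has a large coordinate set on which all "above/below" patterns occur.

**Definition (shattering).** Let $F\subset[q]^n$, $I\subset\{1,\dots,n\}$ and $h\in\{1,\dots,q-1\}^I$. We say that $F$ shatters $(I,h)$ if for every $\varepsilon\in\{\pm1\}^I$ there is $a\in F$ with $a_i>h_i$ when $\varepsilon_i=1$ and $a_i\le h_i$ when $\varepsilon_i=-1$. For $I=\emptyset$ this means $F\ne\emptyset$.

*Example.* $F=\{(1,1),(1,3),(3,2)\}\subset[3]^2$ shatters the pair with $I=\emptyset$, the pairs with $I=\{1\}$, $h=1,2$, and those with $I=\{2\}$, $h=1,2$. It shatters nothing with $|I|=2$, which needs four points. That makes $5\ge|F|=3$ pairs.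

**Lemma 3.** The number of pairs shattered by $F\subset[q]^n$ is at least $|F|$.

*Proof.* Induction on $n$; for $n=0$ the only possible pair is shattered exactly when $F\ne\emptyset$. Let $n\ge1$ and $F_a=\{b\in[q]^{n-1}:(b,a)\in F\}$. For a pair $(I,h)$ with $I\subset\{1,\dots,n-1\}$ let $T$ be the set of $a\in[q]$ such that $F_a$ shatters $(I,h)$. If $T\ne\emptyset$, then $F$ shatters $(I,h)$. Moreover $F$ shatters $(I\cup\{n\},(h,h_n))$ whenever $\min T\le h_n<\max T$: use points of $F$ with last coordinate $\max T>h_n$ when $\varepsilon_n=1$, and with last coordinate $\min T\le h_n$ when $\varepsilon_n=-1$. There are $\max T-\min T\ge|T|-1$ such $h_n$. So $(I,h)$ yields at least $|T|$ pairs shattered by $F$, and different $(I,h)$ yield different pairs. The total is at least $\sum_{(I,h)}|T|=\sum_a\#\{\text{pairs shattered by }F_a\}\ge\sum_a|F_a|=|F|$. $\square$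

**Step 5. Counting.** We show that some shattered pair has $|I|>\alpha n$. Apply Lemma 3 with $q=M+1$; there are $\binom niM^i$ pairs with $|I|=i$. Since $\alpha\le1$,
$$\sum_{i\le\alpha n}\binom ni\le\alpha^{-\alpha n}\sum_i\binom ni\alpha^i=\alpha^{-\alpha n}(1+\alpha)^n\le\Big(\frac e\alpha\Big)^{\alpha n}.$$
If all shattered pairs had $|I|\le\alpha n$, then by (9)
$$e^n\le|F|\le\sum_{i\le\alpha n}\binom niM^i\le\Big(\frac{eM}\alpha\Big)^{\alpha n}.$$
Put $L=\log(17A)$, so $\alpha=1/(2L)$. As $eM\le6eA\le17A$,
$$\alpha\log\frac{eM}\alpha\le\frac{L+\log(2L)}{2L}<1.$$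
Here we used $\log(2L)<L$, which holds at $L=\log17$ (where $\log(2L)<1.8<2.8<L$) and beyond, because $L-\log(2L)$ increases for $L\ge1$. This is a contradiction.

**Step 6. From shattering to a cube.** Let $(I,h)$ be shattered with $m=|I|>\alpha n$, and let $K=P_IVD$, a compact convex symmetric set. For $i\in I$, shattering guarantees that both $J^i_{h_i}$ and $J^i_{h_i+1}$ exist; let $v_i$ be the midpoint of the gap between them, whose length is $1/M=2t$. Given $\varepsilon$, take $a\in F$ from the definition of shattering, a point of $VD\cap\prod_iJ^i_{a_i}$, and its projection $z^\varepsilon\in K$. If $\varepsilon_i=1$, then $a_i\ge h_i+1$ and $z_i^\varepsilon\ge v_i+t$; if $\varepsilon_i=-1$, then $z_i^\varepsilon\le v_i-t$. So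
$$\varepsilon_i(z_i^\varepsilon-v_i)\ge t\qquad(i\in I).$$

I claim that $v+tB_\infty^I\subset K$. Otherwise some $w\in v+tB_\infty^I$ is strictly separated from $K$ by a vector $\varphi$: $\langle\varphi,w\rangle>\sup_K\langle\varphi,\cdot\rangle$. Choose signs with $\varepsilon_i\varphi_i=|\varphi_i|$. Then
$$\langle\varphi,z^\varepsilon-v\rangle=\sum_i|\varphi_i|\,\varepsilon_i(z_i^\varepsilon-v_i)\ge t\sum_i|\varphi_i|\ge\langle\varphi,w-v\rangle,$$
so $\langle\varphi,z^\varepsilon\rangle\ge\langle\varphi,w\rangle$, a contradiction. By symmetry $-v+tB_\infty^I\subset K$ as well, and averaging $v+w$ and $-v+w$ gives $w\in K$ for every $w\in tB_\infty^I$. This proves Proposition 2. $\square$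

## 5. Lifting the quotient cube, and what the Rademacher projection costs

We have a cube in a projection of $D$ and want one in a section. We look for vectors $y_i\in\mathbb R^n$, $i\in I$, with
$$\langle y_i,x_j\rangle=t\,\delta_{ij}\qquad(i,j\in I).\tag{10}$$
Since $x_j\in D^\circ$, (10) already gives the lower estimate $\|\sum a_iy_i\|\ge t\max|a_i|$. The upper estimate is the whole problem.

**Lifting the basis vectors fails.** By Proposition 2 one can choose $y_i\in D$ satisfying (10). But even in a cube this may be useless: in $D=B_\infty^{m+1}$, with $x_j=e_j$ for $j\le m$ and $t=1$, the choice $y_i=e_i+e_{m+1}\in D$ satisfies (10), and *every* $k$ of these vectors have a sum of norm $k$. We should use all the vertices of the cube.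

**Lifting the vertices.** For every $\varepsilon\in\{\pm1\}^I$ choose $g(\varepsilon)\in D$ with $\langle g(\varepsilon),x_i\rangle=t\varepsilon_i$ for $i\in I$; Proposition 2 allows this. Put $f(\varepsilon)=\frac12(g(\varepsilon)-g(-\varepsilon))\in D$. Then $f$ is odd and still $\langle f(\varepsilon),x_i\rangle=t\varepsilon_i$. Expand
$$f=\sum_{S\subset I}f_Sw_S,\qquad w_S(\varepsilon)=\prod_{i\in S}\varepsilon_i,\quad f_S=\mathbb E\,w_Sf\in\mathbb R^n,$$
where $\mathbb E$ is over uniform independent signs and the Walsh functions $w_S$ are orthonormal. As $f$ is odd, only odd $|S|$ occur. Let $y_i=f_{\{i\}}=\mathbb E\,\varepsilon_if(\varepsilon)$. Then $\langle y_i,x_j\rangle=\mathbb E\,\varepsilon_i\,t\varepsilon_j=t\delta_{ij}$, which is (10).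

*Example of the expansion.* The majority of three signs is $\frac12(\varepsilon_1+\varepsilon_2+\varepsilon_3)-\frac12\varepsilon_1\varepsilon_2\varepsilon_3$: at $(1,1,1)$ this is $\frac32-\frac12=1$, at $(1,1,-1)$ it is $\frac12+\frac12=1$, and the rest follows by symmetry and oddness.

The averaged lifts have a uniform bound. For $u\in D^\circ$ we have $|\langle f,u\rangle|\le1$, so Bessel's inequality gives $\sum_{i\in I}\langle y_i,u\rangle^2\le\mathbb E\langle f,u\rangle^2\le1$. By Cauchy–Schwarz,
$$\sup_{u\in D^\circ}\sum_{i\in I}|\langle y_i,u\rangle|\le\sqrt m.\tag{11}$$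

This shows where $\sqrt n$ comes from. For $\sigma\subset I$ put
$$S(\sigma)=\sup_{u\in D^\circ}\sum_{i\in\sigma}|\langle y_i,u\rangle|,\qquad\text{so that}\qquad\Big\|\sum_{i\in\sigma}a_iy_i\Big\|\le S(\sigma)\max_{i\in\sigma}|a_i|.\tag{12}$$
We need $|\sigma|=k$ with $S(\sigma)$ bounded. If $\sigma$ is random of density about $k/m$, then for each *fixed* $u$ the expected sum is at most $\frac km\sqrt m=k/\sqrt m$, which is bounded when $k\le\sqrt m$. The difficulty is uniformity in $u$. Symmetrization (Section 7) shows that uniformity is controlled by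
$$\mathbb E\Big\|\sum_i\varepsilon_iy_i\Big\|,$$
and $\sum_{i\in I}\varepsilon_iy_i$ is the degree-one part of $f$, that is, its Rademacher projection.

**The first approach, and where it stops.** A sensible person now bounds this expectation for the full sum. The function $f$ takes values in $D$, so its norm is at most $1$, and one applies the Rademacher projection to it. The general estimate for this projection, the $K$-convexity constant of an $n$-dimensional normed space, is of order $\log n$, and a logarithm enters. This is not merely a weak inequality that one could sharpen to a constant for an arbitrary lift, as the following example shows.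

*Example.* Let $s$ be odd, $m=2^s$, $n=2m$, $D=B_\infty^n$, $x_i=e_i$ for $i\le m$, $t=1$. Index the last $2^s$ coordinates by $\varepsilon'\in\{\pm1\}^s$, and let
$$f(\varepsilon)=\Big(\varepsilon_1,\dots,\varepsilon_m,\ \big(\operatorname{maj}(\varepsilon_1\varepsilon_1',\dots,\varepsilon_s\varepsilon_s')\big)_{\varepsilon'}\Big),\qquad\operatorname{maj}(\eta)=\operatorname{sign}(\eta_1+\dots+\eta_s).$$
This is an odd $D$-valued lift. For $i>s$, $y_i=e_i$. For $i\le s$, the $\varepsilon'$-coordinate of $y_i$ is $\varepsilon_i'\,\mathbb E\,\eta_1\operatorname{maj}(\eta)=\varepsilon_i'\,\frac1s\mathbb E|\eta_1+\dots+\eta_s|$. Choosing $\varepsilon'=(\varepsilon_1,\dots,\varepsilon_s)$ we get, for *every* $\varepsilon$,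
$$\Big\|\sum_{i\le m}\varepsilon_iy_i\Big\|_\infty\ge\mathbb E|\eta_1+\dots+\eta_s|\ge\sqrt{s/3}.$$
The last inequality is Hölder's: with $X=\sum_{i\le s}\eta_i$, $s=\mathbb EX^2\le(\mathbb E|X|)^{2/3}(\mathbb EX^4)^{1/3}$ and $\mathbb EX^4=3s^2-2s\le3s^2$. Since $s=\log_2(n/2)$, the degree-one part of the full function is unbounded as $n\to\infty$, even when $D$ is a cube.

The example also shows the way out: the trouble sits on $s\approx\log_2n$ coordinates, and a random set of density about $n^{-1/2}$ misses all of them with probability close to $1$. We need only about $\sqrt n$ of the coordinates, so we should discard the others *before* projecting to degree one.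

## 6. A random restriction makes degrees three and higher negligible

**Step 1. Restrict by averaging.** We want a $D$-valued function of the signs in $\sigma$ alone, with the same degree-one coefficients. Let $\delta\in(0,1]$, and let $\sigma\subset I$ contain each $i$ independently with probability $\delta$. Average $f(\varepsilon)$ over the signs outside $\sigma$: $w_S$ survives if $S\subset\sigma$ and averages to $0$ otherwise. By convexity of $D$,
$$\sum_{S\subset\sigma}f_Sw_S(\varepsilon)\in D\qquad\text{for every }\varepsilon.\tag{13}$$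
For the majority of three signs and $\sigma=\{1,2\}$ the restricted function is $\frac12(\varepsilon_1+\varepsilon_2)$: the cubic term is gone, the coefficients of $\varepsilon_1,\varepsilon_2$ are unchanged.

**Step 2. Bound the higher degrees in Euclidean norm.** A set $S$ survives with probability $\delta^{|S|}$, so high degrees are damped. Let $R_\sigma=\sum_{S\subset\sigma,\,|S|\ge3}f_Sw_S$. By orthonormality of the $w_S$ and $|f|_2\le\sqrt n$ (see (7)),
$$\mathbb E_\sigma\mathbb E_\varepsilon|R_\sigma|_2^2=\sum_{|S|\ge3}\delta^{|S|}|f_S|_2^2\le\delta^3\,\mathbb E|f|_2^2\le\delta^3n.$$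
When $\delta$ is of order $n^{-1/2}$, $R_\sigma$ has Euclidean norm of order at most $n^{-1/4}$. And $\|\cdot\|\le|\cdot|_2$, because $B_2^n\subset D$: a Euclidean error is harmless.

**Step 3. Conclude for the degree-one part.** As $f$ is odd, $\sum_{i\in\sigma}\varepsilon_iy_i=\sum_{S\subset\sigma}f_Sw_S-R_\sigma$. The first term has norm at most $1$ by (13), and $\mathbb E\|R_\sigma\|\le(\mathbb E|R_\sigma|_2^2)^{1/2}$. Hence
$$\mathbb E_\sigma\mathbb E_\varepsilon\Big\|\sum_{i\in\sigma}\varepsilon_iy_i\Big\|\le1+\delta^{3/2}\sqrt n.\tag{14}$$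

*Remark.* Oddness only improves constants. Without it there would also be the term $f_\emptyset=\mathbb Ef\in D$, of norm at most $1$, and the degree-two part; the same computation gives the bound $2+\delta\sqrt n$, still bounded for $\delta$ of order $n^{-1/2}$.

## 7. Selecting the coordinates

**Step 1. Symmetrize.** We bound $\mathbb ES(\sigma)$ by the quantity in (14). Let $\delta_i=1_{i\in\sigma}$ and let $(\delta_i')$ be an independent copy of $(\delta_i)$. Write $\delta_i=\delta+(\delta_i-\mathbb E\delta_i')$. By (11) and Jensen's inequality,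
$$\mathbb ES(\sigma)\le\delta\sqrt m+\mathbb E\sup_{u\in D^\circ}\sum_{i\in I}(\delta_i-\delta_i')|\langle y_i,u\rangle|.$$
The variables $\delta_i-\delta_i'$ are independent and symmetric, so inserting independent signs $\varepsilon_i$ does not change the last expectation. Splitting the supremum, and using that $-\varepsilon$ has the law of $\varepsilon$,
$$\mathbb ES(\sigma)\le\delta\sqrt m+2\,\mathbb E_\sigma\mathbb E_\varepsilon\sup_{u\in D^\circ}\sum_{i\in\sigma}\varepsilon_i|\langle y_i,u\rangle|.\tag{15}$$

**Step 2. Drop the absolute values.** They prevent us from recognizing a norm. For any real functions $s,r$ on a set (with finite suprema),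
$$\sup_\tau(s+|r|)+\sup_\tau(s-|r|)\le\sup_{\tau,\tau'}\big(s(\tau)+s(\tau')+|r(\tau)-r(\tau')|\big)=\sup_\tau(s+r)+\sup_\tau(s-r).$$
The inequality is $|r(\tau)|-|r(\tau')|\le|r(\tau)-r(\tau')|$. In the equality, exchanging $\tau$ and $\tau'$ lets us assume $r(\tau)\ge r(\tau')$, so the absolute value can be removed. Fix $\sigma$ and $i\in\sigma$, and all signs except $\varepsilon_i$. Apply this with $r(u)=\langle y_i,u\rangle$ and $s(u)$ the sum of the other terms: the average over $\varepsilon_i$ does not decrease when $|\langle y_i,u\rangle|$ is replaced by $\langle y_i,u\rangle$. Doing this for one $i$ after another,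
$$\mathbb E_\varepsilon\sup_{u\in D^\circ}\sum_{i\in\sigma}\varepsilon_i|\langle y_i,u\rangle|\le\mathbb E_\varepsilon\sup_{u\in D^\circ}\sum_{i\in\sigma}\varepsilon_i\langle y_i,u\rangle=\mathbb E_\varepsilon\Big\|\sum_{i\in\sigma}\varepsilon_iy_i\Big\|.$$
With (15) and (14),
$$\mathbb ES(\sigma)\le\delta\sqrt m+2\big(1+\delta^{3/2}\sqrt n\big).\tag{16}$$

**Step 3. Choose the density.** Let $k\ge1$ be an integer with $k\le\alpha m/4$ and let $\delta=4k/m\le\alpha\le1$. Since $\alpha\le m/n$, we have $kn/m^2\le\alpha n/(4m)\le\frac14$, so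
$$\delta^{3/2}\sqrt n=8\,\frac k{\sqrt m}\Big(\frac{kn}{m^2}\Big)^{1/2}\le\frac{4k}{\sqrt m}.$$
As $\delta\sqrt m=4k/\sqrt m$, (16) becomes
$$\mathbb ES(\sigma)\le2+\frac{12k}{\sqrt m}=:B.$$

**Step 4. Fix one good $\sigma$.** By Markov's inequality, $P(S(\sigma)>2B)\le\frac12$. The size $|\sigma|$ has mean $4k$ and variance at most $4k$, so Chebyshev's inequality gives $P(|\sigma|<k)\le\frac{4k}{(3k)^2}\le\frac49$. Since $\frac12+\frac49<1$, some $\sigma$ satisfies $|\sigma|\ge k$ and $S(\sigma)\le2B=4+24k/\sqrt m$. Shrink $\sigma$ to exactly $k$ elements; $S(\sigma)$ does not increase.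

**Step 5. Read off the section.** By (12) and (10), for real $(a_i)_{i\in\sigma}$,
$$t\max_{i\in\sigma}|a_i|\le\Big\|\sum_{i\in\sigma}a_iy_i\Big\|\le S(\sigma)\max_{i\in\sigma}|a_i|.$$
So the $y_i$, $i\in\sigma$, are linearly independent, and by (2), applied to $u_i=y_i/t$, the $k$-dimensional section $D\cap\mathrm{span}(y_i)_{i\in\sigma}$ has distance to $B_\infty^k$ at most
$$\frac{S(\sigma)}t\le12A\Big(4+\frac{24k}{\sqrt m}\Big)=48A\Big(1+\frac{6k}{\sqrt m}\Big)\qquad(1\le k\le\alpha m/4).\tag{17}$$

**Step 6. Proof of Theorem 2.** If $1\le k\le\alpha^2n/4$, then $k\le\alpha m/4$ because $m>\alpha n$. So (17) applies, and $\sqrt m\ge\sqrt{\alpha n}$ gives the stated bound. $\blacksquare$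

**Step 7. Proof of Theorem 1.** For $k=1$ every section is a segment and the distance is $1$. Let $2\le k\le\sqrt{\alpha n}$, so $k\le\sqrt m$.

- If $k\le\alpha m/4$, then (17) gives distance at most $48A\cdot7=336A$.
- If $k>\alpha m/4$, then $k^2\le m<4k/\alpha$, so $k<4/\alpha=8\log(17A)\le8\log17+8(A-1)\le31A$. Any $k$-dimensional section works: one exists because $k\le\sqrt{\alpha n}\le n$, and by (3) its distance to $B_\infty^k$ is at most $k\le31A$.

Finally, $k=\max(1,\lfloor\sqrt{\alpha n}\rfloor)\ge\frac12\sqrt{\alpha n}$, since $\lfloor x\rfloor\ge x/2$ for $x\ge1$. $\blacksquare$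

## 8. The distortion must grow linearly in $A$

It remains to prove Theorem 3(b), with the norms $N_a=\|\cdot\|_\infty+a\Lambda$ of Section 3. The term $a\Lambda$ almost ignores vectors whose coordinates decay, but it costs a fixed multiple of $a$ once a vector is of order $1$ on a power of $n$ coordinates. A cube basis must consist of vectors of the first kind, while its signed sums are of the second kind.

Take $N=2n$, $E$ from Kashin's theorem with $\theta=\frac12$, and $\kappa=\kappa(\frac12)$, so that $\|x\|_1\ge\kappa\sqrt n\,|x|_2$ on $E$. Take $a=A/6\ge1$ and $D=D_a$.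

**Step 1. The hypothesis holds.** By (5), since $\sqrt{\pi e}\le3$ and $1+a\le2a$,
$$\mathrm{vr}(D_a)\ge\frac{\sqrt n}{(1+a)\sqrt{\pi e}}\ge\frac{\sqrt n}{3(1+a)}\ge\frac{\sqrt n}{6a}=A^{-1}\sqrt n.$$

Let $k\ge\gamma\sqrt n$, let a $k$-dimensional section have distance $\lambda$ to $B_\infty^k$, and suppose for contradiction that $\lambda\le a/16$. Let $u_1,\dots,u_k$ be as in (2) for $N_a$.

**Step 2. Many $u_i$ have a coordinate of size $\frac12$.** By (6), $\sum_i\|u_i\|_1\le2n\lambda$, so at least $k/2$ indices $i$ satisfy $\|u_i\|_1\le4n\lambda/k$. For these, Kashin's inequality gives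
$$|u_i|_2\le\frac{4\sqrt n\,\lambda}{\kappa k}\le\frac{4\lambda}{\kappa\gamma}.$$
Since $j\,(x_j^*)^2\le|x|_2^2$, we have $(u_i)_j^*\le|u_i|_2\,j^{-1/2}$. Together with $\sum_jj^{-3/2}\le1+\int_1^\infty s^{-3/2}ds=3$,
$$a\Lambda(u_i)\le\frac{12a\lambda}{\kappa\gamma H}\le\frac{a^2}{\kappa\gamma H}\le\frac12\qquad\text{as soon as }H\ge\frac{2a^2}{\kappa\gamma}.$$
As $H=\sum_{j\le2n}1/j\to\infty$, this holds for $n$ large in terms of $A$ and $\gamma$. Then $\|u_i\|_\infty=N_a(u_i)-a\Lambda(u_i)\ge1-\frac12=\frac12$. Choose $j_i$ with $|u_i(j_i)|\ge\frac12$.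

**Step 3. These coordinates are spread over many positions.** By (6), a given coordinate $j$ has $|u_i(j)|\ge\frac12$ for at most $2\lambda$ indices $i$. So among the at least $k/2$ chosen $j_i$ there are at least $\frac{k/2}{2\lambda}$ distinct ones, hence at least
$$r:=\Big\lceil\frac k{4\lambda}\Big\rceil\ge\frac{4\gamma\sqrt n}a.$$

**Step 4. Random signs make $\Lambda$ large.** For independent uniform signs and any index $l$, averaging over the signs other than $\varepsilon_l$ and using Jensen's inequality gives $\mathbb E|\sum_{l'}\varepsilon_{l'}u_{l'}(j)|\ge|u_l(j)|$. So this expectation is at least $\max_l|u_l(j)|$, which is at least $\frac12$ at $r$ or more coordinates. By (2), $\lambda\ge N_a(\sum\varepsilon_lu_l)\ge a\Lambda(\sum\varepsilon_lu_l)$ for all signs. Averaging, and using that $\Lambda$ is a norm on $\mathbb R^N$ depending only on absolute values and monotone in them,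
$$\lambda\ge a\,\mathbb E\Lambda\Big(\sum_l\varepsilon_lu_l\Big)\ge a\,\Lambda\Big(\Big(\mathbb E\Big|\sum_l\varepsilon_lu_l(j)\Big|\Big)_j\Big)\ge\frac a{2H}\sum_{j\le r}\frac1j\ge\frac{a\log r}{2H}.$$

**Step 5. The contradiction.** By Step 3, $\log r\ge\frac12\log n-\log\frac a{4\gamma}$, while $H\le1+\log(2n)$. So $\log r\ge H/4$ for $n\ge n_0(A,\gamma)$, because the coefficient $\frac12$ of $\log n$ exceeds $\frac14$. Hence $\lambda\ge a/8>a/16$, contrary to the assumption. Therefore $\lambda>a/16=A/96$ for every section of dimension $k\ge\gamma\sqrt n$. $\blacksquare$
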